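\title{Homeomorphism groups of uncountable Tikhonov cubes are not universal}

\begin{abstract}
Every topological group with a countable base is isomorphic to a subgroup of the homeomorphism group $\operatorname{Aut} I^\omega$ of the cube $I^\omega$. We show that the analogous statement fails for every uncountable cardinal $\tau$: the additive group of the Banach space $C([0,\tau])$ has weight $\tau$, but it is not isomorphic to a subgroup of $\operatorname{Aut} X$ for any dyadic compact space $X$, and in particular not to a subgroup of $\operatorname{Aut} I^\kappa$ for any cardinal $\kappa$. The proof rests on a concentration property of maps from $n$-tuples of countable ordinals to spaces of continuous functions on Cantor cubes. On the positive side, a group of weight at most $\tau$ is isomorphic to a subgroup of $\operatorname{Aut} I^\tau$ if it has an open $\omega$-narrow subgroup or a base at the identity consisting of open subgroups.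
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I=[0,1]$ and, for a cardinal $\tau$, let $I^\tau$ be the Tikhonov cube, the product of $\tau$ copies of $I$. For a compact Hausdorff space $X$ let $\operatorname{Aut}X$ be the group of all self-homeomorphisms of $X$ with the compact-open topology; this is a topological group. All topological groups are assumed Hausdorff, and ``isomorphic'' means isomorphic as topological groups. We say that $G$ \emph{embeds} in $L$ if $G$ is isomorphic to a subgroup of $L$. The \emph{weight} $w(Y)$ of a space $Y$ is the least cardinality of a base of its topology.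

The starting point is the following known result, which we use without proof.

\begin{theorem}\label{thm:countable}
Every topological group with a countable base embeds in $\operatorname{Aut}I^\omega$.
\end{theorem}

The question that we answer is taken from \cite{Usp}.

\begin{quote}
\emph{Is it true, for every uncountable cardinal $\tau$, that every topological group of weight $\tau$ embeds in $\operatorname{Aut}I^\tau$?}
\end{quote}

A positive answer is the natural guess. The group $\operatorname{Aut}I^\tau$ has weight at most $\tau$ (Remark~\ref{rem:weight}), so the weight is an obvious obstruction to embedding, and the question asks whether it is the only one, as it is for $\tau=\omega$. The first examples that one tries do embed. A discrete group $G$ of cardinality $\tau$ acts on $I^G$ by shifts, $(kx)_g=x_{k^{-1}g}$; for $k\ne e$ some point $x$ has $x_e=0$ and $(kx)_e=1$, so the image of $G$ in $\operatorname{Aut}I^G$ is discrete. At the opposite, connected extreme, the additive group of the Banach space $C(I^\tau)$ embeds in $\operatorname{Aut}I^\tau$ (Example~\ref{ex:rotation}).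

The answer is nevertheless negative, for every uncountable $\tau$. Let $[0,\tau]$ be the compact space of all ordinals $\le\tau$ with the order topology. For a compact space $K$ let $C(K)$ be the real Banach space of continuous functions on $K$ with the sup norm. A compact Hausdorff space is \emph{dyadic} if it is a continuous image of a Cantor cube $2^\kappa=\{0,1\}^\kappa$ for some cardinal $\kappa$. Every cube $I^\kappa$ is dyadic: the map $x\mapsto\sum_{j<\omega}x_j2^{-j-1}$ sends $2^\omega$ continuously onto $I$, and the product of $\kappa$ copies of it sends $(2^\omega)^\kappa$ onto $I^\kappa$.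

\begin{theorem}\label{thm:A}
Let $\tau$ be an uncountable cardinal and let $G_\tau=(C([0,\tau]),+)$ with the norm topology. Then $w(G_\tau)=\tau$. For every dyadic compact space $X$, every continuous homomorphism $\varphi\colon G_\tau\to\operatorname{Aut}X$, every neighborhood $W$ of $\mathrm{id}$ in $\operatorname{Aut}X$ and every $r>0$, there is $g\in\varphi^{-1}(W)$ with $\|g\|>r$. In particular, $G_\tau$ does not embed in $\operatorname{Aut}X$ for any dyadic $X$, and so it does not embed in $\operatorname{Aut}I^\kappa$ for any cardinal $\kappa$ (in particular for $\kappa=\tau$).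
\end{theorem}

The second result describes large classes of groups for which the weight is the only obstruction. A topological group $G$ is \emph{$\kappa$-narrow} if for each neighborhood $U$ of $e$ there is $S\subset G$ with $|S|\le\kappa$ and $SU=G$; that is, $\kappa$ translates of any neighborhood of the identity suffice to cover the group.

\begin{theorem}\label{thm:B}
Let $\tau$ be an infinite cardinal and let $\mathcal U_\tau$ be the class of topological groups that embed in $\operatorname{Aut}I^\tau$.
\begin{enumerate}
\item[(a)] If $w(G)\le\tau$, and for every neighborhood $U$ of $e$ in $G$ there are a continuous homomorphism $\varphi\colon G\to L$ with $L\in\mathcal U_\tau$ and a neighborhood $V$ of $e$ in $L$ with $\varphi^{-1}(V)\subset U$, then $G\in\mathcal U_\tau$.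
\item[(b)] If $w(G)\le\tau$ and $G$ has an open subgroup $H\in\mathcal U_\tau$, then $G\in\mathcal U_\tau$.
\item[(c)] The class $\mathcal U_\tau$ contains every group of weight $\le\tau$ that has an open $\omega$-narrow subgroup. In particular, it contains all $\omega$-narrow groups and all locally compact groups of weight $\le\tau$. It also contains every group of weight $\le\tau$ with a base at $e$ consisting of open subgroups.
\end{enumerate}
\end{theorem}

The two theorems meet at $\omega_1$. The group $G_{\omega_1}$ has weight $\omega_1$, hence a dense subset $S$ of cardinality $\omega_1$, and $S+U=G_{\omega_1}$ for every ball $U$ about $0$. So $G_{\omega_1}$ is $\omega_1$-narrow, while by Theorem~\ref{thm:A} it belongs to no class $\mathcal U_\tau$. Thus for uncountable $\tau$ the word ``$\omega$-narrow'' in (c) cannot be replaced by ``$\omega_1$-narrow,'' even for abelian completely metrizable groups.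

Here is the plan of the proof of Theorem~\ref{thm:A}. A neighborhood of $\mathrm{id}$ in $\operatorname{Aut}X$ is described by finitely many test functions $a\in C(X)$ (Section~\ref{sec:topology}). If $q\colon2^\kappa\to X$ is a continuous surjection, then $g\mapsto a\circ\varphi(g)\circ q$ maps $G_\tau$ to $C(2^\kappa)$, and the distance between the images of $g$ and $h$ measures how far $\varphi(g-h)$ is from $\mathrm{id}$. This turns the problem into a comparison of two metric geometries. In Section~\ref{sec:pairs} we find in $G_\tau$ a family indexed by $n$-tuples of countable ordinals in which interlaced tuples are close and separated tuples are $n$ times farther apart, and we state Proposition~\ref{prop:key}, which says that spaces of continuous functions on $2^\kappa$ contain no such family. Section~\ref{sec:trees} proves this proposition, Section~\ref{sec:proofA} deduces Theorem~\ref{thm:A} and two further counterexamples, and Section~\ref{sec:proofB}, which depends only on Section~\ref{sec:topology}, proves Theorem~\ref{thm:B}.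

\section{The topology of $\operatorname{Aut}X$}\label{sec:topology}

Compact spaces are Hausdorff. The compact-open topology of $\operatorname{Aut}X$ is generated by the sets $[K,O]=\{k:k(K)\subset O\}$ with $K\subset X$ compact and $O\subset X$ open. It is more convenient to measure how far a homeomorphism moves the values of continuous functions. For a finite set $F\subset C(X)$ and $\delta>0$ put
\[
W(F,\delta)=\{k\in\operatorname{Aut}X:\ |a(kx)-a(x)|<\delta\ \text{ for all }x\in X,\ a\in F\}.
\]
Note that $W(F,\delta)=\bigcap_{a\in F}W(\{a\},\delta)$ and that $W(F_1,\delta_1)\cap W(F_2,\delta_2)$ contains $W(F_1\cup F_2,\min(\delta_1,\delta_2))$. We use the Stone--Weierstrass theorem in the form: a subalgebra of $C(X)$ that contains the constants and separates the points of $X$ is dense.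

\begin{lemma}\label{lem:base}
Let $X$ be compact and let $A\subset C(X)$ separate the points of $X$. Then the sets $W(F,\delta)$ with $F\subset A$ finite and $\delta>0$ form a base of neighborhoods of $\mathrm{id}$ in $\operatorname{Aut}X$.
\end{lemma}

\begin{proof}
Each $W(F,\delta)$ is a neighborhood of $\mathrm{id}$. Indeed, every $x\in X$ has an open neighborhood $O_x$ on which any two values of each $a\in F$ differ by less than $\delta$, and a closed neighborhood $K_x\subset O_x$. Finitely many of the $K_x$ cover $X$, and the intersection of the corresponding sets $[K_x,O_x]$ contains $\mathrm{id}$ and is contained in $W(F,\delta)$.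

Conversely, let $\mathrm{id}\in[K,O]$, that is, $K\subset O$. By Urysohn's lemma there is $b\in C(X)$ with $b=0$ on $K$ and $b=1$ on $X\setminus O$, and then $W(\{b\},1)\subset[K,O]$. This proves the lemma for $A=C(X)$.

For general $A$, let $\mathcal A$ be the set of all $b\in C(X)$ such that each $W(\{b\},\varepsilon)$, $\varepsilon>0$, contains some $W(F,\delta)$ with $F\subset A$ finite. It contains $A$ and the constants and is closed under linear combinations. It is closed under products because
\[
|(bb')(kx)-(bb')(x)|\le\|b\|\,|b'(kx)-b'(x)|+\|b'\|\,|b(kx)-b(x)|,
\]
and under uniform limits because $\|b-b'\|<\varepsilon/3$ implies $W(\{b'\},\varepsilon/3)\subset W(\{b\},\varepsilon)$. By the Stone--Weierstrass theorem $\mathcal A=C(X)$.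
\end{proof}

For a cube $I^S$ one may take for $A$ the set of coordinate functions $\pi_s(x)=x_s$: a homeomorphism is close to $\mathrm{id}$ if it changes finitely many prescribed coordinates of every point by a small amount.

For $k,l\in\operatorname{Aut}X$ and $a\in C(X)$, the substitution $y=lx$ gives
\begin{equation}\label{eq:shift}
\sup_{x\in X}|a(kx)-a(lx)|=\sup_{y\in X}|a(kl^{-1}y)-a(y)|.
\end{equation}
Both suprema are attained, so $kl^{-1}\in W(F,\delta)$ if and only if $\|a\circ k-a\circ l\|<\delta$ for all $a\in F$.

\begin{remark}\label{rem:weight}
For infinite $\tau$ we have $w(\operatorname{Aut}I^\tau)\le\tau$. The sets $W(F,\delta)l$, with $F$ a finite set of coordinate functions, form a base at $l$, so by \eqref{eq:shift} the map $k\mapsto(\pi_s\circ k)_{s<\tau}$ is a homeomorphism of $\operatorname{Aut}I^\tau$ onto a subspace of $C(I^\tau)^\tau$. The polynomials in the coordinates with rational coefficients form a dense subset of $C(I^\tau)$ of cardinality $\tau$, so the metric space $C(I^\tau)$ has weight at most $\tau$, and so does its $\tau$-th power.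
\end{remark}

A homomorphism of topological groups is continuous as soon as it is continuous at $e$. Embeddings are recognized as follows.

\begin{lemma}\label{lem:criterion}
A continuous homomorphism $\varphi\colon G\to L$ of topological groups is an isomorphism onto a subgroup of $L$ if and only if for every neighborhood $U$ of $e$ in $G$ there is a neighborhood $V$ of $e$ in $L$ with $\varphi^{-1}(V)\subset U$.
\end{lemma}

\begin{proof}
If the condition holds, then $\ker\varphi$ lies in every $U$, so it is trivial because $G$ is Hausdorff; and $\varphi(U)\supset V\cap\varphi(G)$, so the inverse homomorphism $\varphi(G)\to G$ is continuous at $e$. Conversely, if $\varphi$ is an isomorphism onto $\varphi(G)$, then $\varphi(U)\supset V\cap\varphi(G)$ for some $V$, and $\varphi^{-1}(V)\subset U$ by injectivity.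
\end{proof}

In these terms Theorem~\ref{thm:A} says that the condition of Lemma~\ref{lem:criterion} fails badly for $G_\tau$: the sets $\varphi^{-1}(W)$, which would have to be arbitrarily small, are all unbounded. The next example shows that this is not a feature of all groups $C(K)$, nor of all compact spaces $X$.

\begin{example}\label{ex:rotation}
Let $K$ be a nonempty compact space, let $\mathbb D$ be the closed unit disk in $\mathbb C$, and let $X=K\times I\times\mathbb D$. The group $(C(K),+)$ acts on $X$ by rotations of the disk,
\[
\varphi(g)(s,t,z)=(s,t,e^{itg(s)}z).
\]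
Each $\varphi(g)$ is continuous with inverse $\varphi(-g)$, and $\varphi$ is a homomorphism. We claim that it is an embedding. Take for $A$ in Lemma~\ref{lem:base} the continuous functions of $s$ together with $t$, $\operatorname{Re}z$ and $\operatorname{Im}z$. The functions of $s$ and the function $t$ are invariant, and $|e^{itg(s)}z-z|\le\|g\|$, so $\varphi$ is continuous. Now let $F=\{\operatorname{Re}z,\operatorname{Im}z\}$, $0<\delta<1$ and $\varphi(g)\in W(F,\delta)$. Taking $z=1$ we get $|e^{itg(s)}-1|<2\delta$ for all $s$ and $t$. Choose $s$ with $|g(s)|=\|g\|$ and $t\in I$ with $t\|g\|=\min(\|g\|,\pi)$. Then $2\sin\bigl(\tfrac12\min(\|g\|,\pi)\bigr)<2\delta$, which forces $\|g\|<2\arcsin\delta$. Lemma~\ref{lem:criterion} applies.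

For $K=I^\tau$ with $\tau$ infinite, $X$ is homeomorphic to $I^\tau$, because $\mathbb D$ is homeomorphic to $I^2$; so $C(I^\tau)$ embeds in $\operatorname{Aut}I^\tau$. For $K=[0,\tau]$ we see that $G_\tau$ embeds in $\operatorname{Aut}X$ for a compact space $X$, so the hypothesis that $X$ is dyadic cannot be dropped from Theorem~\ref{thm:A}.
\end{example}

\section{Interlaced and separated pairs}\label{sec:pairs}

Let $[\omega_1]^n$ be the set of increasing $n$-tuples $\bar\alpha=(\alpha_1<\dots<\alpha_n)$ of countable ordinals. A pair $(\bar\alpha,\bar\beta)$ of such tuples is \emph{interlaced} if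
\[
\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_n<\beta_n,
\]
and \emph{separated} if $\alpha_n<\beta_1$. For $n=1$ the two notions coincide.

\subsection*{A configuration in $C([0,\tau])$}
For $\alpha\le\tau$ the interval $[0,\alpha]$ is clopen in $[0,\tau]$, so its indicator function $\chi_\alpha$ is continuous. Let $\tau$ be uncountable, so that all countable ordinals are points of $[0,\tau]$, and for $\bar\alpha\in[\omega_1]^n$ put $\chi_{\bar\alpha}=\chi_{\alpha_1}+\dots+\chi_{\alpha_n}$. Then
\begin{equation}\label{eq:distances}
\|\chi_{\bar\beta}-\chi_{\bar\alpha}\|=
\begin{cases}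
1&\text{if $(\bar\alpha,\bar\beta)$ is interlaced,}\\
n&\text{if $(\bar\alpha,\bar\beta)$ is separated.}
\end{cases}
\end{equation}
Indeed, in both cases $\alpha_i<\beta_i$ for all $i$, so $\chi_{\bar\beta}-\chi_{\bar\alpha}$ is the sum of the indicator functions of the nonempty intervals $(\alpha_i,\beta_i]$. For an interlaced pair these $n$ intervals are pairwise disjoint, and for a separated pair they all contain the point $\beta_1$; see Figure~\ref{fig:pairs}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.55cm]
\draw[->] (0,0)--(7,0);
\foreach \p/\q in {1/\alpha_1,2/\beta_1,3/\alpha_2,4/\beta_2,5/\alpha_3,6/\beta_3}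
  \draw (\p,0.1)--(\p,-0.1) node[below]{$\q$};
\draw[very thick] (0,0)--(1,0) (1,1)--(2,1) (2,0)--(3,0) (3,1)--(4,1) (4,0)--(5,0) (5,1)--(6,1) (6,0)--(6.8,0);
\draw[dotted] (0,1) node[left]{$1$}--(6.8,1);
\begin{scope}[xshift=6.3cm]
\draw[->] (0,0)--(7,0);
\foreach \p/\q in {1/\alpha_1,2/\alpha_2,3/\alpha_3,4/\beta_1,5/\beta_2,6/\beta_3}
  \draw (\p,0.1)--(\p,-0.1) node[below]{$\q$};
\draw[very thick] (0,0)--(1,0) (1,1)--(2,1) (2,2)--(3,2) (3,3)--(4,3) (4,2)--(5,2) (5,1)--(6,1) (6,0)--(6.8,0);
\draw[dotted] (0,3) node[left]{$3$}--(6.8,3);
\end{scope}
\end{tikzpicture}
\caption{The function $\chi_{\bar\beta}-\chi_{\bar\alpha}$ on the ordinals, where $\chi_{\bar\alpha}$ is the sum of the indicator functions of $[0,\alpha_1]$, $[0,\alpha_2]$, $[0,\alpha_3]$. Its maximum is $1$ for an interlaced pair of triples (left) and $3$ for a separated pair (right).}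
\label{fig:pairs}
\end{figure}

The ratio $n$ in \eqref{eq:distances} is the largest that any metric space allows. Suppose that $f$ maps $[\omega_1]^n$ to a metric space and that the images of interlaced pairs are at distance at most $L$. Consider the tuples $\bar\gamma^0,\dots,\bar\gamma^n$ of finite ordinals $\gamma^j_i=i(n+1)+jn$. Consecutive tuples are interlaced, since the shift $n$ is smaller than the spacing $n+1$, and $(\bar\gamma^0,\bar\gamma^n)$ is separated, since $\gamma^0_n=n^2+n<n^2+n+1=\gamma^n_1$. So some separated pair has images at distance at most $nL$.

\subsection*{Concentration on Cantor cubes}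
For functions on a Cantor cube the factor $n$ disappears. Let $F$ be a nonempty finite set, let $\mathbb R^F$ carry the norm $|v|=\max_{a\in F}|v_a|$, and let $C(2^\kappa,\mathbb R^F)$ be the space of continuous maps $2^\kappa\to\mathbb R^F$ with the sup norm.

\begin{proposition}\label{prop:key}
Let $n\ge1$, let $\kappa$ be a cardinal, and let $f\colon[\omega_1]^n\to C(2^\kappa,\mathbb R^F)$ be an arbitrary map. If $\|f(\bar\alpha)-f(\bar\beta)\|\le L$ for all interlaced pairs $(\bar\alpha,\bar\beta)$, then for every $\varepsilon>0$ there is a separated pair $(\bar\alpha,\bar\beta)$ with $\|f(\bar\alpha)-f(\bar\beta)\|\le L+4\varepsilon$.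
\end{proposition}

\begin{remark}\label{rem:sharp}
(i) The coefficient $1$ of $L$ is optimal: for $\kappa\ge\omega_1$, $|F|=1$ and $f(\bar\alpha)(x)=x_{\alpha_1}$, all interlaced and all separated pairs have images at distance $1$. What matters for Theorem~\ref{thm:A} is that the coefficient does not depend on $n$.

(ii) If $q\colon2^\kappa\to K$ is a continuous surjection, then $b\mapsto b\circ q$ is an isometry of $C(K)$ into $C(2^\kappa)$. So \eqref{eq:distances} with $n=2$ and Proposition~\ref{prop:key} with $L=1$, $\varepsilon<1/4$ show that $[0,\tau]$ is not dyadic for uncountable $\tau$. It is, however, a closed subspace of $2^\tau$, via $s\mapsto(\chi_\alpha(s))_{\alpha<\tau}$. Being an image of a cube, not a subspace, is the relevant property.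

(iii) The proposition fails for $n\ge2$ if $\omega_1$ is replaced by $\omega$. Let $q\colon2^\omega\to[0,\omega]$ send $x$ to the least $j$ with $x_j=1$, and the zero sequence to $\omega$. The preimages of $\{j\}$ and of $(j,\omega]$ are clopen, so $q$ is a continuous surjection. The computation \eqref{eq:distances} is valid in $C([0,\omega])$ for tuples of finite ordinals, so the map $\bar\alpha\mapsto\chi_{\bar\alpha}\circ q$ has $L=1$ and all separated pairs at distance $n$.
\end{remark}

\subsection*{The case $n=2$ in a model situation}
To see why the proposition holds, try to imitate $\chi_{\alpha_1}+\chi_{\alpha_2}$ on the cube $2^{\omega_1}$ by $f(\alpha_1,\alpha_2)(x)=x_{\alpha_1}+x_{\alpha_2}$. Separated pairs are at distance $2$, as desired. But so are interlaced pairs: the four coordinates $\alpha_1,\beta_1,\alpha_2,\beta_2$ are distinct, so there is a point $x$ with $x_{\alpha_1}=x_{\alpha_2}=0$ and $x_{\beta_1}=x_{\beta_2}=1$. The cancellation in Figure~\ref{fig:pairs} comes from the inequalities $\chi_{\alpha_1}\le\chi_{\beta_1}\le\chi_{\alpha_2}\le\chi_{\beta_2}$, and distinct coordinates of a cube satisfy no such relations.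

The same happens for a more general map
\[
f(\alpha_1,\alpha_2)(x)=P\bigl(x_r,\ x_{s(\alpha_1)},\ x_{t(\alpha_1,\alpha_2)}\bigr),
\]
where $P\colon\{0,1\}^3\to\mathbb R$ is any function, $r\in\kappa$ is fixed, $s\colon\omega_1\to\kappa$ is injective, $t(\alpha_1,\cdot)$ is injective for each $\alpha_1$, and the three coordinates $r$, $s(\alpha_1)$, $t(\alpha_1,\alpha_2)$ are always distinct. Let $M$ be the maximum of $|P(w)-P(w')|$ over all $w,w'\in\{0,1\}^3$ with $w_1=w'_1$. All functions $f(\bar\alpha)$ read the same coordinate $x_r$ in the first place, so any two of them are at distance at most $M$. We find an interlaced pair at distance exactly $M$; this gives $M\le L$, so that all pairs are at distance at most $L$. Take any $\alpha_1<\beta_1$; then $s(\alpha_1)\ne s(\beta_1)$. Choose $\alpha_2>\beta_1$ with $t(\alpha_1,\alpha_2)\ne s(\beta_1)$, which excludes at most one ordinal. Choose $\beta_2>\alpha_2$ with $t(\beta_1,\beta_2)\notin\{s(\alpha_1),t(\alpha_1,\alpha_2)\}$, which excludes at most two ordinals. Now $r$, $s(\alpha_1)$, $t(\bar\alpha)$, $s(\beta_1)$, $t(\bar\beta)$ are five distinct coordinates. We may prescribe their values freely, so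 that $f(\bar\alpha)(x)=P(w)$ and $f(\bar\beta)(x)=P(w')$ for a pair $w,w'$ at which $M$ is attained.

The general proof reduces an arbitrary $f$ to this shape. Up to $\varepsilon$, each $f(\bar\alpha)$ is a rational-valued function $P$ of finitely many coordinates. There are only countably many possible $P$, against uncountably many choices for each $\alpha_i$, so one can pass to a large family of tuples with the same $P$, on which each coordinate depends on $\bar\alpha$ in the way that $r$, $s$ or $t$ does.

\section{Thinning on trees and the proof of Proposition~\ref{prop:key}}\label{sec:trees}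

What should ``a large family of tuples'' mean? One would like an uncountable $A\subset\omega_1$ such that all tuples from $A$ have the same $P$. Such homogeneous sets need not exist, even for pairs and two colors. Fix an injection $j\colon\omega_1\to\mathbb R$ and color $(\alpha<\beta)$ according to whether $j(\alpha)<j(\beta)$. On an uncountable homogeneous set $A$ the map $j$ would be monotone, and the open intervals between $j(\alpha)$ and $j(\alpha^+)$, where $\alpha^+$ is the next element of $A$ after $\alpha$, would be uncountably many disjoint nonempty intervals in $\mathbb R$, each containing a rational number.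

The model computation needs less. It uses only that, whatever initial segment of a tuple has been chosen, many choices remain for the next entry, and these choices may depend on the initial segment. This is a tree.

For a sequence $\sigma$ and an ordinal $\alpha$ let $\sigma^\frown\alpha$ be $\sigma$ followed by $\alpha$, and let $\bar\alpha|m=(\alpha_1,\dots,\alpha_m)$. An \emph{$n$-tree} is a set $T$ of increasing sequences of countable ordinals of length $\le n$ that contains $\emptyset$, is closed under initial segments, and is such that for every $\sigma\in T$ of length $<n$ the set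
\[
T(\sigma)=\{\alpha:\sigma^\frown\alpha\in T\}
\]
is uncountable. The members of $T$ are its \emph{nodes}, and the nodes of length $n$ are its \emph{branches}. Every node extends to a branch. A \emph{subtree} of $T$ is an $n$-tree contained in $T$. The set of all increasing sequences of length $\le n$ is an $n$-tree, the \emph{full} one, whose set of branches is $[\omega_1]^n$.

Let $t$ be a function defined on the branches of an $n$-tree $T$, with values in any set, and let $0\le m\le n$. We say that $t$ has \emph{level $m$} on $T$ if
\begin{itemize}
\item $t(\bar\alpha)$ depends only on $\bar\alpha|m$, so that $t(\bar\alpha)=\hat t(\bar\alpha|m)$ for a function $\hat t$ on the nodes of length $m$; and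
\item if $m\ge1$, then for every node $\sigma$ of length $m-1$ the map $\alpha\mapsto\hat t(\sigma^\frown\alpha)$ is injective on $T(\sigma)$.
\end{itemize}
Level $0$ means constant. In the model situation $r$, $s$, $t$ have levels $0$, $1$, $2$ on the full $2$-tree. If $t$ has level $m$ on $T$, then it has level $m$ on every subtree, with $\hat t$ restricted.

We use two forms of the pigeonhole principle, both consequences of the fact that a countable union of countable sets is countable. A function with countable range on an uncountable set is constant on an uncountable subset. An arbitrary function on an uncountable set is constant on an uncountable subset or injective on an uncountable subset: if all fibers are countable, there are uncountably many nonempty fibers, and we pick one point in each.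

\begin{lemma}\label{lem:thin}
Let $T$ be an $n$-tree, $n\ge0$.
\begin{enumerate}
\item[(a)] If $c$ is a function with countable range on the branches of $T$, then $c$ is constant on the branches of some subtree of $T$.
\item[(b)] If $t$ is any function on the branches of $T$, then there are a subtree of $T$ and $m\in\{0,\dots,n\}$ such that $t$ has level $m$ on the subtree.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts are proved by induction on $n$. For $n=0$ the only branch is $\emptyset$, and every function is constant. Let $T$ be an $(n+1)$-tree. Its nodes of length $\le n$ form an $n$-tree $T^-$. If an uncountable set $S_\sigma\subset T(\sigma)$ is given for each branch $\sigma$ of $T^-$, then every subtree $T'$ of $T^-$ yields a subtree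
\[
T'[S]=T'\cup\{\sigma^\frown\alpha:\ \sigma\text{ a branch of }T',\ \alpha\in S_\sigma\}
\]
of $T$.

(a) For each branch $\sigma$ of $T^-$ choose an uncountable $S_\sigma\subset T(\sigma)$ on which $\alpha\mapsto c(\sigma^\frown\alpha)$ is constant, with value $c'(\sigma)$. The function $c'$ has countable range, so by induction it is constant on the branches of a subtree $T'$ of $T^-$. Then $c$ is constant on the branches of $T'[S]$.

(b) For each branch $\sigma$ of $T^-$ choose an uncountable $S_\sigma\subset T(\sigma)$ on which $\alpha\mapsto t(\sigma^\frown\alpha)$ is injective or constant. By (a) there is a subtree $T'$ of $T^-$ such that the same alternative holds for all its branches. In the injective case, $t$ has level $n+1$ on $T'[S]$. In the constant case, let $t'(\sigma)$ be the constant value for a branch $\sigma$ of $T'$. By induction $t'$ has some level $m\le n$ on a subtree $T''$ of $T'$. On the branches of $T''[S]$ we have $t(\sigma^\frown\alpha)=t'(\sigma)=\widehat{t'}(\sigma|m)$, and the nodes of length $\le m$ of $T''[S]$ are those of $T''$. So $t$ has level $m$ on $T''[S]$.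
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix $\varepsilon>0$.

\emph{Step 1: finitely many coordinates.} This is where the structure of $2^\kappa$ enters first. Let $b\in C(2^\kappa,\mathbb R^F)$. Every point has a basic neighborhood, determined by the values of finitely many coordinates, on which any two values of $b$ differ by at most $\varepsilon/2$. Finitely many such neighborhoods cover $2^\kappa$; let $t_1,\dots,t_k$ $(k\ge0)$ be the distinct coordinates involved. For $w\in\{0,1\}^k$, the set $\{x:x_{t_i}=w_i\text{ for all }i\}$ lies in one of the neighborhoods, so there is $P(w)\in\mathbb Q^F$ within $\varepsilon$ of all values of $b$ on this set. Applying this to each $f(\bar\alpha)$, we get an integer $k(\bar\alpha)$, a function $P_{\bar\alpha}\colon\{0,1\}^{k(\bar\alpha)}\to\mathbb Q^F$ and pairwise distinct coordinates $t_1(\bar\alpha),\dots,t_{k(\bar\alpha)}(\bar\alpha)\in\kappa$.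

\emph{Step 2: thinning.} Since $F$ is finite, there are only countably many pairs $(k,P)$ with $P\colon\{0,1\}^k\to\mathbb Q^F$. By Lemma~\ref{lem:thin}(a), the pair $(k(\bar\alpha),P_{\bar\alpha})$ has a constant value $(k,P)$ on the branches of a subtree of the full $n$-tree; this is the step that fails for $\omega$ in place of $\omega_1$. Applying Lemma~\ref{lem:thin}(b) successively to $t_1,\dots,t_k$, we reach an $n$-tree $T$ on which each $t_i$ has a level $m(i)$, and for all branches $\bar\alpha$ of $T$,
\begin{equation}\label{eq:approx}
\bigl|f(\bar\alpha)(x)-P\bigl(x_{t_1(\bar\alpha)},\dots,x_{t_k(\bar\alpha)}\bigr)\bigr|\le\varepsilon\qquad(x\in2^\kappa).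
\end{equation}
Let $R=\{i:m(i)=0\}$ be the set of indices of the coordinates common to all branches.

\emph{Step 3: an interlaced pair that shares only the common coordinates.} We construct branches $\bar\alpha,\bar\beta$ of $T$ by choosing $\alpha_1<\beta_1<\alpha_2<\dots<\alpha_n<\beta_n$ in this order, keeping the initial segments of $\bar\alpha$ and of $\bar\beta$ in $T$. The value $t_i(\bar\alpha)=\hat t_i(\bar\alpha|m(i))$ is decided at the moment when $\alpha_{m(i)}$ is chosen, and we require it to avoid the values already decided for the other tuple:
\begin{itemize}
\item $\alpha_l$ is chosen so that $\hat t_i(\bar\alpha|l)\ne\hat t_j(\bar\beta|m(j))$ whenever $m(i)=l$ and $1\le m(j)<l$;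
\item $\beta_l$ is chosen so that $\hat t_j(\bar\beta|l)\ne\hat t_i(\bar\alpha|m(i))$ whenever $m(j)=l$ and $1\le m(i)\le l$.
\end{itemize}
This is possible. The candidates for $\alpha_l$ form the uncountable set $T(\bar\alpha|(l-1))$. Only countably many of them fail to exceed the previously chosen ordinal, and each of the finitely many inequalities excludes at most one candidate, because $\hat t_i$ is injective in its last entry. The same count applies to $\beta_l$ and $T(\bar\beta|(l-1))$.

We claim that
\begin{equation}\label{eq:disjoint}
t_i(\bar\alpha)=t_j(\bar\beta)\quad\text{only if}\quad i=j\in R.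
\end{equation}
If $i,j\notin R$, then $t_i(\bar\alpha)\ne t_j(\bar\beta)$ by the choice of $\alpha_{m(i)}$ when $m(j)<m(i)$, and by the choice of $\beta_{m(j)}$ when $m(i)\le m(j)$. If $i\in R$ and $j\ne i$, then $t_i(\bar\alpha)=t_i(\bar\beta)\ne t_j(\bar\beta)$. If $j\in R$ and $i\ne j$, then $t_j(\bar\beta)=t_j(\bar\alpha)\ne t_i(\bar\alpha)$.

\emph{Step 4: the oscillation of $P$.} Let $w,w'\in\{0,1\}^k$ satisfy $w_i=w'_i$ for $i\in R$. Define $x\in2^\kappa$ by $x_{t_i(\bar\alpha)}=w_i$ and $x_{t_i(\bar\beta)}=w'_i$ for $1\le i\le k$, and let all other coordinates of $x$ be $0$. The definition is consistent: the $t_i(\bar\alpha)$ are distinct, the $t_i(\bar\beta)$ are distinct, and by \eqref{eq:disjoint} the only coincidences occur for $i\in R$, where $w_i=w'_i$. This is the second use of the structure of $2^\kappa$: values at distinct coordinates can be prescribed independently. By \eqref{eq:approx} at the point $x$, and since $(\bar\alpha,\bar\beta)$ is interlaced,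
\begin{equation}\label{eq:osc}
|P(w)-P(w')|\le|f(\bar\alpha)(x)-f(\bar\beta)(x)|+2\varepsilon\le L+2\varepsilon.
\end{equation}

\emph{Step 5: conclusion.} Let $\bar\gamma,\bar\zeta$ be any two branches of $T$ and let $x\in2^\kappa$. The vectors $w=(x_{t_i(\bar\gamma)})_{i\le k}$ and $w'=(x_{t_i(\bar\zeta)})_{i\le k}$ agree on $R$, so \eqref{eq:approx} and \eqref{eq:osc} give $|f(\bar\gamma)(x)-f(\bar\zeta)(x)|\le L+4\varepsilon$. It remains to find two branches that form a separated pair. Take any branch $\bar\gamma$. Since $T(\emptyset)$ is uncountable, it contains some $\zeta_1>\gamma_n$, and the node $(\zeta_1)$ extends to a branch $\bar\zeta$.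
\end{proof}

\section{Groups that embed in no $\operatorname{Aut}X$ with $X$ dyadic}\label{sec:proofA}

Formula \eqref{eq:shift} translates Proposition~\ref{prop:key} into a statement about groups.

\begin{proposition}\label{prop:obstruction}
Let $G$ be a topological group and $B\subset G$. Suppose that for every neighborhood $U$ of $e$ there are $n\ge1$ and a map $\bar\alpha\mapsto g_{\bar\alpha}$ from $[\omega_1]^n$ to $G$ such that $g_{\bar\beta}g_{\bar\alpha}^{-1}\in U$ for all interlaced pairs $(\bar\alpha,\bar\beta)$ and $g_{\bar\beta}g_{\bar\alpha}^{-1}\in B$ for all separated pairs. Then for every dyadic compact space $X$, every continuous homomorphism $\varphi\colon G\to\operatorname{Aut}X$ and every neighborhood $W$ of $\mathrm{id}$, the set $\varphi^{-1}(W)$ meets $B$. If, moreover, $G\setminus B$ is a neighborhood of $e$, then $G$ does not embed in $\operatorname{Aut}X$ for any dyadic $X$.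
\end{proposition}

\begin{proof}
Let $q\colon2^\kappa\to X$ be a continuous surjection. By Lemma~\ref{lem:base} there are a finite $F\subset C(X)$, which we may take nonempty, and $\delta>0$ with $W(F,\delta)\subset W$. Since $\varphi$ is continuous, $U=\varphi^{-1}(W(F,\delta/2))$ is a neighborhood of $e$. Take $n$ and $(g_{\bar\alpha})$ as in the hypothesis for this $U$, and put
\[
f(\bar\alpha)=\bigl(a\circ\varphi(g_{\bar\alpha})\circ q\bigr)_{a\in F}\in C(2^\kappa,\mathbb R^F).
\]
Since $q$ is onto, \eqref{eq:shift} with $k=\varphi(g_{\bar\beta})$ and $l=\varphi(g_{\bar\alpha})$ gives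
\begin{equation}\label{eq:transfer}
\|f(\bar\beta)-f(\bar\alpha)\|=\max_{a\in F}\ \sup_{y\in X}\bigl|a\bigl(\varphi(g_{\bar\beta}g_{\bar\alpha}^{-1})y\bigr)-a(y)\bigr|.
\end{equation}
For interlaced pairs the right side is at most $\delta/2$, by the choice of $U$. Proposition~\ref{prop:key} with $L=\delta/2$ and $\varepsilon=\delta/16$ gives a separated pair with $\|f(\bar\beta)-f(\bar\alpha)\|\le\frac34\delta<\delta$. By \eqref{eq:transfer}, the element $g=g_{\bar\beta}g_{\bar\alpha}^{-1}\in B$ satisfies $\varphi(g)\in W(F,\delta)\subset W$.

If $G\setminus B$ is a neighborhood of $e$ and $\varphi$ were an embedding, then by Lemma~\ref{lem:criterion} some $\varphi^{-1}(W)$ would be contained in $G\setminus B$.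
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Weight.} The family $\{\chi_\alpha:\alpha\le\tau\}$ contains $\chi_\tau=1$, is closed under products since $\chi_\alpha\chi_\beta=\chi_{\min(\alpha,\beta)}$, and separates points since $\chi_\alpha(\alpha)=1$ and $\chi_\alpha(\beta)=0$ for $\alpha<\beta$. By the Stone--Weierstrass theorem its linear span is dense in $C([0,\tau])$, hence so is its span over $\mathbb Q$, which has cardinality $\tau$. The balls with rational radii about the points of this dense set form a base, so $w(G_\tau)\le\tau$. The $\tau$ functions $\chi_\alpha$, $\alpha<\tau$, are at mutual distance $1$, so the open balls of radius $\frac12$ about them are pairwise disjoint, and $w(G_\tau)\ge\tau$.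

\emph{Unbounded preimages.} Fix $r>0$ and let $B=\{g\in G_\tau:\|g\|>r\}$. Given a neighborhood $U$ of $0$, choose $\eta>0$ such that $U$ contains the closed ball of radius $\eta$, then $n$ with $n\eta>r$, and put $g_{\bar\alpha}=\eta\chi_{\bar\alpha}$ for $\bar\alpha\in[\omega_1]^n$. By \eqref{eq:distances}, $\|g_{\bar\beta}-g_{\bar\alpha}\|$ equals $\eta$ for interlaced pairs and $n\eta>r$ for separated pairs. The complement of $B$ is a closed ball about $0$. Proposition~\ref{prop:obstruction} gives both the element $g\in\varphi^{-1}(W)$ with $\|g\|>r$ and the fact that $G_\tau$ does not embed in $\operatorname{Aut}X$. Cubes $I^\kappa$ are dyadic.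
\end{proof}

The order of choices explains the role of Proposition~\ref{prop:key}: the number $n$ is chosen after $\eta$, hence after $\delta$, and grows without bound as $\eta\to0$. The bound $nL$ that holds in every metric space would be useless here.

The same obstruction applies to groups of small cardinality and to bounded groups. In both examples $\tau$ is an uncountable cardinal.

\begin{example}\label{ex:small}
Let $H_\tau\subset G_\tau$ be the span over $\mathbb Q$ of $\{\chi_\alpha:\alpha\le\tau\}$. It is a metrizable abelian group of cardinality $\tau$, and its weight is $\tau$ by the two estimates in the proof above. If $\eta$ is taken rational, the elements $\eta\chi_{\bar\alpha}$ lie in $H_\tau$, so Proposition~\ref{prop:obstruction} applies to $H_\tau$ with $B=\{g\in H_\tau:\|g\|>1\}$. Hence $H_\tau$ does not embed in $\operatorname{Aut}X$ for any dyadic $X$.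
\end{example}

\begin{example}\label{ex:circle}
Let $\mathbb T$ be the unit circle in $\mathbb C$, and let $C([0,\tau],\mathbb T)$ be the group of continuous maps $[0,\tau]\to\mathbb T$ under pointwise multiplication, with the invariant metric $d(g,h)=\sup_s|g(s)-h(s)|$. Its diameter is $2$. Its weight is $\tau$: taking real and imaginary parts makes it a subspace of $G_\tau\times G_\tau$, and the functions $\exp(i\pi\chi_\alpha)$, $\alpha<\tau$, are at mutual distance $2$. Let $B=\{g:d(g,1)=2\}$ and
\[
g_{\bar\alpha}=\exp\Bigl(\frac{i\pi}{n}\chi_{\bar\alpha}\Bigr),\qquad\text{so that}\qquad g_{\bar\beta}g_{\bar\alpha}^{-1}=\exp\Bigl(\frac{i\pi}{n}(\chi_{\bar\beta}-\chi_{\bar\alpha})\Bigr).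
\]
For interlaced pairs $\chi_{\bar\beta}-\chi_{\bar\alpha}$ takes the values $0$ and $1$, so $d(g_{\bar\beta}g_{\bar\alpha}^{-1},1)=|e^{i\pi/n}-1|$, which tends to $0$ as $n\to\infty$. For separated pairs the value of $g_{\bar\beta}g_{\bar\alpha}^{-1}$ at $\beta_1$ is $e^{i\pi}=-1$, so $g_{\bar\beta}g_{\bar\alpha}^{-1}\in B$. By Proposition~\ref{prop:obstruction}, for every continuous homomorphism from $C([0,\tau],\mathbb T)$ to $\operatorname{Aut}X$ with $X$ dyadic, the preimage of each neighborhood of $\mathrm{id}$ contains an element at distance $2$ from $1$, and the group does not embed in $\operatorname{Aut}X$.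

For $g\in C([0,\tau],\mathbb T)$ let $M_g$ be the diagonal operator $(M_g\xi)(s)=g(s)\xi(s)$ on the complex Hilbert space $\ell_2([0,\tau])$. It is unitary, $M_{gh}=M_gM_h$, and $\|M_g-M_h\|=\sup_s|g(s)-h(s)|=d(g,h)$. So $C([0,\tau],\mathbb T)$ embeds isometrically in the unitary group of $\ell_2([0,\tau])$ with the norm topology, and this unitary group also embeds in no $\operatorname{Aut}X$ with $X$ dyadic.
\end{example}

\section{Groups that embed in $\operatorname{Aut}I^\tau$}\label{sec:proofB}

Throughout this section $\tau$ is an infinite cardinal. The property of the cube that drives Theorem~\ref{thm:B} is that it absorbs products: $I^S\times I^\tau$ is homeomorphic to $I^\tau$ when $|S|\le\tau$. Homeomorphic compact spaces have isomorphic groups $\operatorname{Aut}$, by conjugation.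

\begin{lemma}\label{lem:product}
For any family $(X_j)_{j\in J}$ of nonempty compact spaces, the coordinatewise action $(kx)_j=k_jx_j$ defines an embedding of $\prod_j\operatorname{Aut}X_j$ in $\operatorname{Aut}\prod_jX_j$.
\end{lemma}

\begin{proof}
Let $p_j\colon\prod_iX_i\to X_j$ be the projections, which are onto. The functions $a\circ p_j$ with $j\in J$, $a\in C(X_j)$ separate points. A finite set $F$ of such functions is given by a finite $J_0\subset J$ and finite sets $F_j\subset C(X_j)$, $j\in J_0$. Since $a(p_j(kx))-a(p_j(x))=a(k_jx_j)-a(x_j)$ and $x_j$ ranges over $X_j$, the preimage of $W(F,\delta)$ is the set of all $(k_j)$ with $k_j\in W(F_j,\delta)$ for $j\in J_0$. These sets form a base at the identity of the product group. By Lemma~\ref{lem:base} the homomorphism is continuous, and by Lemma~\ref{lem:criterion} it is an embedding.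
\end{proof}

\begin{corollary}\label{cor:closure}
The class $\mathcal U_\tau$ is closed under subgroups, contains $\operatorname{Aut}I^S$ for every set $S$ with $|S|\le\tau$, and is closed under products of at most $\tau$ factors.
\end{corollary}

\begin{proof}
The restriction of an embedding to a subgroup is an embedding. By Lemma~\ref{lem:product}, $\operatorname{Aut}I^S\cong\operatorname{Aut}I^S\times\{\mathrm{id}\}$ embeds in $\operatorname{Aut}(I^S\times I^\tau)\cong\operatorname{Aut}I^\tau$. If $L_j\in\mathcal U_\tau$ for $j\in J$ and $|J|\le\tau$, then $\prod_jL_j$ embeds in $(\operatorname{Aut}I^\tau)^J$, which embeds in $\operatorname{Aut}I^{\tau\times J}$ by Lemma~\ref{lem:product}, and $|\tau\times J|\le\tau$.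
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Since $w(G)\le\tau$, there is a base $\{U_j\}_{j\in J}$ at $e$ with $|J|\le\tau$. Let $\varphi_j\colon G\to L_j$ and $V_j$ correspond to $U_j$. The diagonal homomorphism $\Delta\colon G\to\prod_jL_j$, $\Delta(g)=(\varphi_j(g))_j$, is continuous, and the preimage under $\Delta$ of the neighborhood $\{(l_i):l_j\in V_j\}$ is $\varphi_j^{-1}(V_j)\subset U_j$. By Lemma~\ref{lem:criterion}, $\Delta$ is an embedding, and $\prod_jL_j\in\mathcal U_\tau$ by Corollary~\ref{cor:closure}.
\end{proof}

For part (b) we are given an action of $H$ on $X_0=I^\tau$ and need an action of the larger group $G$. The elements outside $H$ have no reason to act on $X_0$, so we take one copy of $X_0$ for each coset $cH$ and let $G$ permute the copies, with a twist by elements of $H$. The twist is built in automatically if points of the product are viewed as $H$-equivariant functions on $G$. For discrete $G$ and $H=\{e\}$ the construction is the shift action on $X_0^{\,G}$.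

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Identify $H$ with a topological subgroup of $\operatorname{Aut}X_0$, where $X_0=I^\tau$. Let $C\subset G$ be a set of representatives of the left cosets of $H$ with $e\in C$, so that every $g\in G$ is uniquely $g=ch$ with $c\in C$, $h\in H$. The cosets are disjoint nonempty open sets, so $|C|\le w(G)\le\tau$. Let
\[
X=\{f\colon G\to X_0\ :\ f(gh)=h^{-1}f(g)\ \text{ for all }g\in G,\ h\in H\}\subset X_0^{\,G},
\]
with the topology of the product. The restriction map $X\to X_0^{\,C}$ is continuous. It has the inverse $(y_c)_{c\in C}\mapsto f$, $f(ch)=h^{-1}y_c$: this $f$ lies in $X$ because $f(chh')=h'^{-1}h^{-1}y_c$, and each value $f(ch)$ depends continuously on $y_c$. Hence $X$ is homeomorphic to $X_0^{\,C}$, and so to $I^\tau$; moreover the values $f(c)$, $c\in C$, can be prescribed independently.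

Let $G$ act on $X$ by $(kf)(g)=f(k^{-1}g)$. The function $kf$ lies in $X$ since $(kf)(gh)=f(k^{-1}gh)=h^{-1}(kf)(g)$; the map $f\mapsto kf$ is continuous since it permutes coordinates; and $k(lf)=(kl)f$. This gives a homomorphism $\psi\colon G\to\operatorname{Aut}X$. The functions $f\mapsto\pi(f(c))$, with $c\in C$ and $\pi$ a coordinate function on $X_0$, separate the points of $X$. By Lemma~\ref{lem:base}, a base at $\mathrm{id}$ in $\operatorname{Aut}X$ is formed by the sets
\[
N(D,F,\delta)=\{\theta:\ |\pi((\theta f)(c))-\pi(f(c))|<\delta\ \text{ for all }f\in X,\ c\in D,\ \pi\in F\},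
\]
with $D\subset C$ finite, $F$ a finite set of coordinate functions on $X_0$, and $\delta>0$.

\emph{Continuity.} Given $D,F,\delta$, let $V=H\cap W(F,\delta)$. This is a neighborhood of $e$ in $H$, hence in $G$ because $H$ is open, and so $\bigcap_{c\in D}cVc^{-1}$ is a neighborhood of $e$ in $G$. If $k$ lies in it and $c\in D$, then $h_c=c^{-1}kc\in V$ and $k^{-1}c=ch_c^{-1}$, so
\[
(kf)(c)=f(ch_c^{-1})=h_cf(c).
\]
Since $h_c\in W(F,\delta)$, we get $\psi(k)\in N(D,F,\delta)$.

\emph{Embedding.} Let $U$ be a neighborhood of $e$ in $G$. Since $H$ carries the topology of $\operatorname{Aut}X_0$, there are a nonempty finite set $F$ of coordinate functions and $0<\delta\le1$ with $H\cap W(F,\delta)\subset U$. Let $\psi(k)\in N(\{e\},F,\delta)$; we show that $k\in U$. Suppose first that $k\notin H$. Then $k^{-1}=ch$ with $c\in C\setminus\{e\}$ and $h\in H$, so $(kf)(e)=f(ch)=h^{-1}f(c)$. Let $\mathbf 0,\mathbf 1\in X_0$ be the points with all coordinates $0$, respectively $1$, and take $f\in X$ with $f(e)=\mathbf 0$ and $f(c)=h\mathbf 1$. Then $(kf)(e)=\mathbf 1$, so $|\pi((kf)(e))-\pi(f(e))|=1\ge\delta$ for $\pi\in F$, a contradiction. Hence $k\in H$, and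 $(kf)(e)=f(k^{-1})=kf(e)$. As $f(e)$ ranges over all of $X_0$, we obtain $k\in H\cap W(F,\delta)\subset U$. By Lemma~\ref{lem:criterion}, $\psi$ is an embedding.
\end{proof}

Part (c) uses two results that we do not prove: Theorem~\ref{thm:countable}, and Guran's theorem, which states that every $\omega$-narrow topological group is isomorphic to a subgroup of a product of second countable topological groups.

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
\emph{Second countable groups} embed in $\operatorname{Aut}I^\omega$ by Theorem~\ref{thm:countable}, so they belong to $\mathcal U_\tau$ by Corollary~\ref{cor:closure}.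

\emph{$\omega$-narrow groups.} Let $G$ be $\omega$-narrow with $w(G)\le\tau$. By Guran's theorem we may assume that $G\subset\prod_{j\in J}L_j$ with all $L_j$ second countable. The index set $J$ may be large, and part (a) is what deals with this. By the definition of the product topology, a neighborhood $U$ of $e$ in $G$ contains $G\cap p^{-1}(V)$, where $p$ is the projection onto a finite subproduct $L=\prod_{j\in J_0}L_j$ and $V$ is a neighborhood of $e$ in $L$. The group $L$ is second countable, so $L\in\mathcal U_\tau$, and (a) applies to the homomorphisms $p|_G$.

\emph{Open $\omega$-narrow subgroups.} If $w(G)\le\tau$ and $H\subset G$ is an open $\omega$-narrow subgroup, then $w(H)\le\tau$, so $H\in\mathcal U_\tau$, and $G\in\mathcal U_\tau$ by (b).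

\emph{Locally compact groups.} Let $K$ be a compact neighborhood of $e$ with $K=K^{-1}$. Then $H=\bigcup_{n\ge1}K^n$ is a subgroup, and it is open since it contains a neighborhood of $e$. Each $K^n$ is compact, so for every open neighborhood $U$ of $e$ in $H$ it is covered by finitely many translates $sU$, $s\in H$. Thus $H$ is covered by countably many translates of $U$, that is, $H$ is $\omega$-narrow.

\emph{Groups with a base of open subgroups.} Let $w(G)\le\tau$ and let $U$ be an open subgroup. The set $G/U$ of left cosets has cardinality at most $\tau$, because the cosets are disjoint open sets. Let $G$ act on $I^{G/U}$ by $(kx)_s=x_{k^{-1}s}$, $s\in G/U$, which defines a homomorphism $\varphi\colon G\to\operatorname{Aut}I^{G/U}$. If $k\in gUg^{-1}$, then $k^{-1}gU=gU$, so $(kx)_{gU}=x_{gU}$ for all $x$. Hence for finitely many cosets $g_1U,\dots,g_mU$ the open subgroup $\bigcap_ig_iUg_i^{-1}$ is mapped into $W(\{\pi_{g_1U},\dots,\pi_{g_mU}\},\delta)$ for every $\delta>0$, and $\varphi$ is continuous by Lemma~\ref{lem:base}. If $k\notin U$, then $k^{-1}U\ne U$, so there is $x$ with $x_U=0$ and $(kx)_U=x_{k^{-1}U}=1$. Therefore $\varphi^{-1}(W(\{\pi_U\},1))\subset U$.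 Since $\operatorname{Aut}I^{G/U}\in\mathcal U_\tau$ by Corollary~\ref{cor:closure} and the open subgroups form a base at $e$, part (a) applies.
\end{proof}

\begin{remark}
For uncountable $\tau$, part (c) does not exhaust $\mathcal U_\tau$. The group $(C(I^\tau),+)$ belongs to $\mathcal U_\tau$ by Example~\ref{ex:rotation}. It is connected, so its only open subgroup is the whole group, and it is not $\omega$-narrow, since a ball of radius less than $\frac12$ contains at most one of the $\tau$ coordinate functions, which are at mutual distance $1$.
\end{remark}

\begin{thebibliography}{9}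

\bibitem{Usp}
Vladimir Uspenskij, \emph{Real-valued measurable cardinals and sequentially continuous homomorphisms}, arXiv:2108.09839 (2021).

\end{thebibliography}
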